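\title{Every potentially mixable irreducible representation of a finite group is mixable}

\begin{abstract}
Let $\rho$ be an irreducible complex representation of a finite group $G$. We call $\rho$ mixable if some product of operators $(1-p)I+p\,\rho(g)$, with $g\in G$ and $0\le p\le 1$, is zero. Such an operator is singular only if $p=\frac12$ and $\rho(g)$ has eigenvalue $-1$, so a mixable $\rho$ has an element acting with eigenvalue $-1$. We prove that this condition is also sufficient, determine the minimal number of singular factors in a vanishing product, and show that $\rho$ is mixable exactly when $|\rho(G)|$ is even. It follows that a product $g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ with independent Bernoulli exponents can be made exactly uniform on $G$ if and only if $G$ has no nontrivial quotient of odd order.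
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group. Choose elements $g_1,\dots,g_k\in G$ and independent Bernoulli variables $\varepsilon_1,\dots,\varepsilon_k$ with $\Pr(\varepsilon_i=1)=p_i$, and form the random product
\[
X=g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}.
\]
Can $X$ be exactly uniform on $G$? For a cyclic group of order $2^e$ with generator $g$ it can: take the elements $g,g^2,g^4,\dots,g^{2^{e-1}}$ and fair coins, so that the exponent of $g$ has independent uniform binary digits. For general $G$ we pass to representations. If $\rho$ is a representation of $G$, independence of the $\varepsilon_i$ gives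
\begin{equation}\label{eq:product}
\mathbb{E}[\rho(X)]=\prod_{i=1}^k\bigl((1-p_i)I+p_i\,\rho(g_i)\bigr).
\end{equation}
Recall the Fourier inversion formula
\[
\Pr(X=x)=\frac1{|G|}\sum_{\rho}(\dim\rho)\operatorname{tr}\bigl(\rho(x^{-1})\,\mathbb{E}[\rho(X)]\bigr),
\]
where $\rho$ runs over the irreducible complex representations of $G$ up to isomorphism. The trivial representation contributes $1/|G|$. For a nontrivial irreducible $\rho$ we have
\begin{equation}\label{eq:sumzero}
\sum_{g\in G}\rho(g)=0,
\end{equation}
because the image of this operator consists of $G$-fixed vectors, and these form a proper invariant subspace. Together the two formulas give: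
\begin{equation}\label{eq:fourier}
X\text{ is uniform on }G\iff \mathbb{E}[\rho(X)]=0\text{ for every nontrivial irreducible }\rho .
\end{equation}
A product that is zero stays zero when further factors are attached on either side. So sequences that kill \eqref{eq:product} for the individual $\rho$ can be concatenated, and the question can be asked for one representation at a time.

Let $\rho\colon G\to\mathrm{GL}_d(\mathbb{C})$ be irreducible. A \emph{mixing sequence} of $\rho$ is a finite sequence of pairs $(g_1,p_1),\dots,(g_k,p_k)$ with $g_i\in G$ and $0\le p_i\le1$ for which the product \eqref{eq:product} is zero, and $\rho$ is \emph{mixable} if it has a mixing sequence. A vanishing product needs a singular factor, and these are easy to list.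

\begin{lemma}\label{lem:singular}
For $g\in G$ and $0\le p\le1$, the operator $(1-p)I+p\,\rho(g)$ is singular if and only if $p=\frac12$ and $-1$ is an eigenvalue of $\rho(g)$.
\end{lemma}

\begin{proof}
For $p=0$ the operator is $I$. For $p>0$ it is singular if and only if $-(1-p)/p$ is an eigenvalue of $\rho(g)$. Since $g$ has finite order, the eigenvalues of $\rho(g)$ have modulus $1$, and $(1-p)/p=1$ means $p=\frac12$.
\end{proof}

Call $\rho$ \emph{potentially mixable} if $\rho(a)$ has eigenvalue $-1$ for some $a\in G$. Lemma~\ref{lem:singular} gives the known implication that a mixable representation is potentially mixable. The problem, posed as a conjecture in \cite{ABGV}, is the converse: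

\begin{quote}
\emph{Is every potentially mixable irreducible complex representation of a finite group mixable?}
\end{quote}

For $d=1$ the answer is yes, since $\rho(a)=-1$ makes the single pair $(a,\frac12)$ a mixing sequence. For $d\ge2$ there is reason to doubt. There are finitely many singular factors, and each kills only a $(-1)$-eigenspace, which may be a line in a space of large dimension. Whatever survives one singular factor must be carried by invertible factors exactly into the kernel of a later one, and the invertible factors are of a restricted form, with nonnegative coefficients. On the other hand, the $p_i$ are continuous parameters. It turns out that they give all the freedom one could ask for.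

\begin{theorem}\label{thm:main}
Let $G$ be a finite group and $\rho\colon G\to\mathrm{GL}_d(\mathbb{C})$ an irreducible representation. If $\rho(a)$ has eigenvalue $-1$ for some $a\in G$, then $\rho$ is mixable.
\end{theorem}

The freedom is large enough to make every singular factor as efficient as its kernel allows. For a potentially mixable $\rho$ put
\[
\kappa=\max_{a\in G}\dim_{\mathbb{C}}\ker\bigl(I+\rho(a)\bigr)\ge1 .
\]

\begin{theorem}\label{thm:sharp}
Let $\rho\colon G\to\mathrm{GL}_d(\mathbb{C})$ be irreducible and potentially mixable.
\begin{enumerate}
\item[(1)] Every mixing sequence of $\rho$ has at least $\lceil d/\kappa\rceil$ singular factors.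
\item[(2)] Let $a\in G$ attain $\kappa$. For every $\delta>0$ there is a mixing sequence with exactly $\lceil d/\kappa\rceil$ singular factors, all given by the pair $(a,\frac12)$, in which every other pair $(g,p)$ has $0<p<\delta$.
\end{enumerate}
\end{theorem}

The eigenvalue condition depends only on the parity of the order of the image.

\begin{theorem}\label{thm:class}
For an irreducible complex representation $\rho$ of a finite group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\rho$ is mixable;
\item[(b)] $\rho$ is potentially mixable;
\item[(c)] $|\rho(G)|$ is even;
\item[(d)] $\rho$ is nontrivial on some element of $2$-power order.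
\end{enumerate}
\end{theorem}

Let $N$ be the subgroup of $G$ generated by all elements of $2$-power order. It is normal, because conjugation preserves orders.

\begin{corollary}\label{cor:reducible}
Let $\sigma$ be a finite-dimensional complex representation of $G$, not necessarily irreducible. There is a sequence $(g_i,p_i)$ with $\prod_i\bigl((1-p_i)I+p_i\,\sigma(g_i)\bigr)=0$ if and only if $\sigma$ has no nonzero $N$-fixed vector.
\end{corollary}

\begin{corollary}\label{cor:uniform}
There are $g_1,\dots,g_k\in G$ and independent Bernoulli variables $\varepsilon_1,\dots,\varepsilon_k$ such that $g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ is exactly uniform on $G$ if and only if $G$ is generated by its elements of $2$-power order, equivalently, if and only if $G$ has no nontrivial quotient of odd order.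
\end{corollary}

\subsection*{Normalization}
For $t\ge0$ and $p=t/(1+t)$,
\begin{equation}\label{eq:normal}
I+t\rho(g)=(1+t)\bigl((1-p)I+p\,\rho(g)\bigr).
\end{equation}
A positive scalar does not affect whether a product vanishes, so a vanishing product of operators $I+t\rho(g)$ with $t\ge0$ gives a mixing sequence. The fair coin is $t=1$, and $0<p<t$ when $t>0$. A \emph{factor} is an operator of either of the two forms in \eqref{eq:normal}.

\section{The symmetries of a triangle}\label{sec:S3}

The smallest nonabelian group already shows what has to be done. Let $G=S_3$ act on the real plane by the symmetries of an equilateral triangle, and let $\rho$ be the resulting irreducible representation on $\mathbb{C}^2$ by real matrices. A product of factors is a real matrix, so it is zero as soon as it kills the real plane. To compute, we write points of the real plane as complex numbers $z$, with the vertices of the triangle at $1,\omega,\omega^2$, where $\omega=e^{2\pi i/3}$. Let $r$ be the rotation $z\mapsto\omega z$ and $a$ the reflection $z\mapsto\bar z$.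

The rotations $r^{\pm1}$ have eigenvalues $\omega,\omega^2$, so the singular factors come from the three reflections. For a reflection $b$ the factor $\frac12(I+\rho(b))$ is the orthogonal projection onto its mirror, one of the lines $\mathbb{R},\mathbb{R}\omega,\mathbb{R}\omega^2$, and its kernel is the perpendicular line. Thus $d=2$ and $\kappa=1$.

\emph{Fair coins do not suffice.} Suppose that all $p_i$ lie in $\{0,\frac12,1\}$. Every such factor maps each mirror onto a mirror. Indeed, group elements permute the mirrors; the factor $\frac12(I+\rho(r^{\pm1}))$ is multiplication by $\frac12(1+\omega^{\pm1})=-\frac12\omega^{\mp1}$; and the projection onto a mirror maps every mirror onto it, because no two mirrors are perpendicular. So the whole product maps $\mathbb{R}$ onto a mirror and is not zero.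

\emph{One biased coin does.} The factor $I+\rho(a)$ is $z\mapsto2\operatorname{Re}z$, with image $\mathbb{R}$ and kernel $i\mathbb{R}$. We need an invertible product that turns the image into the kernel. The factor $I+t\rho(r)$ is multiplication by $1+t\omega$, and $1+2\omega=i\sqrt3$. Hence
\[
\bigl(I+\rho(a)\bigr)\bigl(I+2\rho(r)\bigr)\bigl(I+\rho(a)\bigr)=0,
\]
and $(a,\frac12),(r,\frac23),(a,\frac12)$ is a mixing sequence. It also kills the sign representation, so by \eqref{eq:fourier} the product $a^{\varepsilon_1}r^{\varepsilon_2}a^{\varepsilon_3}$ is uniform on $S_3$. Directly: with probability $\frac13$ it is uniform on $\{1,a\}$, and with probability $\frac23$ it is uniform on the other four elements $r,ar,ra,ara$.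

\emph{The turn can be made in small steps.} For $0<t<2$ the argument of $1+t\omega$ lies in $(0,\pi/2)$ and has tangent $\sqrt3\,t/(2-t)$. For $m\ge2$ put $\tau=\tan\frac{\pi}{2m}$ and $t=2\tau/(\sqrt3+\tau)$. Then $1+t\omega$ has argument $\frac{\pi}{2m}$, so $(1+t\omega)^m$ is purely imaginary and can replace $1+2\omega$ above. As $m\to\infty$ we have $t\to0$. This is Theorem~\ref{thm:sharp}(2) for $S_3$.

The general proof has the same shape: apply a singular factor, steer the image into the kernel by factors close to $I$, and apply the singular factor again. What must be replaced is the explicit rotation. We first find the space on which steering is possible (Section~\ref{sec:real}), then show that products of factors close to $I$ contain a whole open group of operators (Section~\ref{sec:open}), and then show that this group is transitive on nonzero vectors (Section~\ref{sec:vectors}) and on suitable subspaces (Section~\ref{sec:subspaces}).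

\section{A real simple module}\label{sec:real}

The coefficients $t$ are real, so products of factors preserve every $G$-invariant \emph{real} subspace of $\mathbb{C}^d$. For $S_3$ they preserve $\mathbb{R}^2\subset\mathbb{C}^2$, and no vector of $\mathbb{R}^2$ can be steered to a vector outside it. We therefore work on a smallest invariant real subspace, and check that nothing is lost.

Fix an irreducible $\rho\colon G\to\mathrm{GL}_d(\mathbb{C})$, and let $W\subseteq\mathbb{C}^d$ be a nonzero $G$-invariant real subspace of minimal real dimension. By minimality $W$ is \emph{simple}: its only $G$-invariant real subspaces are $0$ and $W$.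

\begin{lemma}\label{lem:real}
\begin{enumerate}
\item[(1)] A $\mathbb{C}$-linear operator on $\mathbb{C}^d$ that vanishes on $W$ is zero.
\item[(2)] For $a\in G$ let $K=W\cap\ker(I+\rho(a))$. Then
\[
\frac{\dim_{\mathbb{R}}K}{\dim_{\mathbb{R}}W}=\frac{\dim_{\mathbb{C}}\ker(I+\rho(a))}{d}.
\]
In particular, if $\rho(a)$ has eigenvalue $-1$, then $W$ contains an eigenvector for it.
\end{enumerate}
\end{lemma}

\begin{proof}
The subspaces $W+iW$ and $W\cap iW$ are $G$-invariant and closed under multiplication by $i$, so each is $0$ or $\mathbb{C}^d$ by irreducibility of $\rho$. As $W\ne0$, we get $W+iW=\mathbb{C}^d$, which proves (1). Moreover, either $W=\mathbb{C}^d$ or $\mathbb{C}^d=W\oplus iW$.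

Let $E=\ker(I+\rho(a))\subseteq\mathbb{C}^d$. If $W=\mathbb{C}^d$, then $K=E$, and the real dimensions of $K$ and $W$ are $2\dim_{\mathbb{C}}E$ and $2d$. Suppose $\mathbb{C}^d=W\oplus iW$, so that $\dim_{\mathbb{R}}W=d$. For $x,y\in W$ the vector $x+iy$ lies in $E$ if and only if $(x+\rho(a)x)+i(y+\rho(a)y)=0$. Both brackets lie in $W$ and the sum $W\oplus iW$ is direct, so this holds if and only if $x,y\in K$. Hence $E=K\oplus iK$ and $\dim_{\mathbb{C}}E=\dim_{\mathbb{R}}K$. This proves (2) in both cases.
\end{proof}

By part (1) it suffices to make a product of factors vanish on $W$. In Sections~\ref{sec:real}--\ref{sec:subspaces} we assume from now on that $\rho$ is potentially mixable, and we write $\rho(g)$ and $I$ for the restrictions to $W$. All products of factors lie in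
\[
A=\operatorname{span}_{\mathbb{R}}\{\rho(g):g\in G\}\subseteq\operatorname{End}_{\mathbb{R}}(W),
\]
a finite-dimensional real algebra with unit $I$. Two properties of $A$ drive the proof.
\begin{enumerate}
\item[(A1)] $\sum_{g\in G}\rho(g)=0$ in $A$. This is \eqref{eq:sumzero} restricted to $W$; it applies because a representation with an eigenvalue $-1$ is nontrivial.
\item[(A2)] $Av=W$ for every $0\ne v\in W$, because $Av$ is a $G$-invariant real subspace containing $v$ and $W$ is simple.
\end{enumerate}

Let $A^\times$ be the group of units of $A$. If $T\in A$ has $\det T\ne0$, then $T^{-1}$ is a real polynomial in $T$ by the Cayley--Hamilton theorem, so $T^{-1}\in A$. Hence $A^\times=\{T\in A:\det T\ne0\}$ is open in $A$. Let $H$ be the set of $T\in A^\times$ that can be joined to $I$ by a path in $A^\times$. Pointwise products and inverses of such paths are again such paths, so $H$ is a subgroup. It is path connected, and it is open in $A$: a ball around $T\in H$ contained in $A^\times$ lies in $H$.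

\section{Products of factors close to the identity}\label{sec:open}

A factor $I+t\rho(g)$ with $0\le t<1$ is invertible by Lemma~\ref{lem:singular}, and letting $t$ decrease to $0$ shows that it lies in $H$. So $H$ is the most that products of such factors can reach. They reach all of it.

\begin{proposition}\label{prop:H}
For every $\varepsilon>0$, every element of $H$ is a product of factors $I+t\rho(g)$ with $g\in G$ and $0<t<\varepsilon$.
\end{proposition}

The difficulty is the sign of $t$. Each factor moves away from $I$ in the direction $+\rho(g)$, never in the direction $-\rho(g)$, so the products form a semigroup, and it is not evident that a step can be undone. The rotations of Section~\ref{sec:S3} show how it can. Since $\omega+\omega^2=-1$ and $\omega^3=1$, we have $(1+t\omega)(1+t\omega^2)=1-t+t^2$, which is less than $1$ for $0<t<1$. Therefore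
\[
(1+t\omega)^{-1}=(1+t\omega^2)(1+t'),\qquad t'=\frac{t-t^2}{1-t+t^2}>0,
\]
and $1+t'$ is the factor given by the identity element of $G$. To first order in $t$, this says that the forbidden direction $-\omega$ equals the allowed direction $1+\omega^2$. In general (A1) plays this role: it gives $-\rho(h)=\sum_{g\ne h}\rho(g)$.

To turn this first-order statement into an exact one we use the following consequence of the inverse function theorem. \emph{If $\Theta\colon\mathbb{R}^m\to\mathbb{R}^n$ is continuously differentiable and its derivative at $x_0$ is surjective, then $\Theta$ maps every neighborhood of $x_0$ onto a neighborhood of $\Theta(x_0)$.} (Restrict $\Theta$ to $x_0+Q$, where $Q$ is a linear complement of the kernel of the derivative; the derivative of the restriction is invertible.)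

\begin{lemma}\label{lem:nbhd}
For every $\varepsilon>0$, the products of factors $I+t\rho(g)$ with $g\in G$ and $0<t<\varepsilon$ contain a neighborhood $U_0$ of $I$ in $A$.
\end{lemma}

\begin{proof}
Fix an ordering of $G$ and define
\[
F\colon\mathbb{R}^G\to A,\quad F(u)=\prod_{g\in G}\bigl(I+u_g\rho(g)\bigr),\qquad
L\colon\mathbb{R}^G\to A,\quad L(u)=\sum_{g\in G}u_g\rho(g).
\]
The linear map $L$ is surjective by the definition of $A$, and it is the derivative of $F$ at $0$, where $F(0)=I$. This alone is not enough: the point $0$ is a corner of the positive orthant, and a neighborhood of $0$ contains negative coordinates. We need to work around an interior point of the orthant. By (A1), $L(\mathbf 1)=0$ for $\mathbf 1=(1,\dots,1)$, so along the ray through $\mathbf 1$ the map $F$ stays at $I$ to first order. We therefore rescale: we write the argument of $F$ as $su$ with $s$ small and $u$ close to $\mathbf 1$.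

Expanding the product and sorting by powers of $s$ gives
\[
F(su)=I+s\,\Phi(s,u),\qquad \Phi(s,u)=L(u)+s\,R(s,u),
\]
where $R\colon\mathbb{R}\times\mathbb{R}^G\to A$ is a polynomial map. Consider
\[
\Theta\colon\mathbb{R}\times\mathbb{R}^G\to\mathbb{R}\times A,\qquad \Theta(s,u)=\bigl(s,\Phi(s,u)\bigr).
\]
Then $\Theta(0,\mathbf 1)=(0,L(\mathbf 1))=(0,0)$. The derivative of $\Theta$ at $(0,\mathbf 1)$ is the map $(\lambda,v)\mapsto(\lambda,\,L(v)+\lambda R(0,\mathbf 1))$, which is surjective because $L$ is. So $\Theta$ maps the neighborhood $(-\frac\varepsilon2,\frac\varepsilon2)\times(0,2)^G$ of $(0,\mathbf 1)$ onto a neighborhood of $(0,0)$. The latter contains a set $(-\eta,\eta)\times Y$ with $0<\eta\le\frac\varepsilon2$ and $Y$ a neighborhood of $0$ in $A$.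

Fix $s$ with $0<s<\eta$. For each $y\in Y$ there is $u\in(0,2)^G$ with $\Theta(s,u)=(s,y)$, and then $I+sy=F(su)$, where every coordinate of $su$ lies in $(0,2s)\subseteq(0,\varepsilon)$. So $U_0=I+sY$ has the required property.
\end{proof}

Property (A1) cannot be dropped: for the trivial representation all products of factors $1+t$ with $t>0$ exceed $1$.

\begin{proof}[Proof of Proposition~\ref{prop:H}]
Let $U_0$ be as in Lemma~\ref{lem:nbhd}, and put $U=\{T\in U_0\cap H:T^{-1}\in U_0\}$. Since $H$ is open and inversion is continuous, $U$ is a neighborhood of $I$, and $U=U^{-1}$. Let $H'$ be the set of finite products of elements of $U$. Because $U=U^{-1}$, it is a subgroup of $H$, and each of its elements is a product of factors with $0<t<\varepsilon$. For $T\in H'$ the set $TU\subseteq H'$ is a neighborhood of $T$, so $H'$ is open. Then all cosets of $H'$ in $H$ are open, they partition $H$, and $H$ is connected. Hence $H'=H$.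
\end{proof}

\section{Steering vectors: proof of Theorem~\ref{thm:main}}\label{sec:vectors}

The problem is now about the group $H$, whose definition does not mention factors. To lower the rank of a nonzero product it is enough to move one vector of its image into the kernel of a singular factor.

\begin{lemma}\label{lem:vectors}
If $\dim_{\mathbb{R}}W\ge2$, then $H$ acts transitively on $W\setminus\{0\}$.
\end{lemma}

\begin{proof}
Let $0\ne v\in W$. The linear map $A\to W$, $T\mapsto Tv$, is surjective by (A2), and a surjective linear map of finite-dimensional real spaces is open. Since $H$ is open in $A$, the orbit $Hv$ is open in $W$. So $W\setminus\{0\}$ is partitioned into open orbits. It is connected because $\dim_{\mathbb{R}}W\ge2$, so there is only one orbit.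
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:real}(2) there is $0\ne w\in W$ with $\rho(a)w=-w$. If $\dim_{\mathbb{R}}W=1$, then $w$ spans $W$ and $I+\rho(a)=0$ on $W$. Let $\dim_{\mathbb{R}}W\ge2$. Among all finite products of factors $I+t\rho(g)$ with $t\ge0$ choose $M$ of minimal rank on $W$, and suppose $M\ne0$. Pick $0\ne v\in\operatorname{im}M$ and, by Lemma~\ref{lem:vectors}, $T\in H$ with $Tv=w$. By Proposition~\ref{prop:H} the operator $(I+\rho(a))TM$ is again a product of factors. Its image is the image under $I+\rho(a)$ of the subspace $T\operatorname{im}M$, which has dimension $\operatorname{rank}M$ and contains the nonzero vector $w\in\ker(I+\rho(a))$. So its rank is smaller than that of $M$, a contradiction. Hence $M=0$ on $W$. In both cases a product of factors vanishes on $W$, so it vanishes on $\mathbb{C}^d$ by Lemma~\ref{lem:real}(1), and \eqref{eq:normal} turns it into a mixing sequence.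
\end{proof}

\begin{remark}\label{rem:hyp}
The case $\dim_{\mathbb{R}}W=1$ is separate because there $H$ consists of the positive scalars and has two orbits. Irreducibility enters through (A1), (A2) and Lemma~\ref{lem:real}, and the theorem fails without it even when there are no fixed vectors. Let a generator of the cyclic group of order $6$ act on $\mathbb{C}^2$ by $\operatorname{diag}(-1,\omega)$. The eigenvalue $-1$ occurs, but on the second coordinate the group acts by $1,\omega,\omega^2$, so there every factor is a nonzero scalar by Lemma~\ref{lem:singular}.
\end{remark}

\section{Steering subspaces: proof of Theorem~\ref{thm:sharp}}\label{sec:subspaces}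

The lower bound is a count of dimensions on $\mathbb{C}^d$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
For operators $B,C$ on $\mathbb{C}^d$ the map $C$ sends $\ker(BC)$ into $\ker B$ with kernel $\ker C$, so $\dim\ker(BC)\le\dim\ker B+\dim\ker C$. By Lemma~\ref{lem:singular} a singular factor is $\frac12(I+\rho(g))$, and its kernel has dimension at most $\kappa$. So a product with $m$ singular factors has kernel of dimension at most $m\kappa$. For a mixing sequence the kernel is $\mathbb{C}^d$, so $m\kappa\ge d$.
\end{proof}

To attain the bound, each singular factor but the last must in effect use its whole kernel. So we must steer a subspace of the current image onto $K=\ker(I+\rho(a))\subseteq W$, not just a vector into it. The group $H$ need not be transitive on real subspaces of a given dimension. Let the quaternion group $\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}$ act by left multiplication on the quaternions $W=\mathbb{H}$, so that $A$ consists of the left multiplications by quaternions. If left multiplication by $q$ mapped $\operatorname{span}_{\mathbb{R}}(1,\mathbf i)$ onto $\operatorname{span}_{\mathbb{R}}(1,\mathbf j)$, then $q=\alpha+\beta\mathbf j$ with $\alpha,\beta$ real,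 and $q\mathbf i=\alpha\mathbf i-\beta\mathbf k$ would lie in $\operatorname{span}_{\mathbb{R}}(1,\mathbf j)$, forcing $q=0$. The obstruction is that $A$ commutes with further operators, here the right multiplications, and the remedy is to treat these operators as scalars.

Let
\[
D=\{\varphi\in\operatorname{End}_{\mathbb{R}}(W):\varphi\rho(g)=\rho(g)\varphi\text{ for all }g\in G\}.
\]
By Schur's lemma $D$ is a division algebra: the kernel and the image of $0\ne\varphi\in D$ are $G$-invariant, so $\varphi$ is bijective, and $\varphi^{-1}\in D$. We regard $W$ as a left vector space over $D$ by $\varphi\cdot w=\varphi(w)$. Bases, dimension, complements and the rank--nullity formula work over a division algebra as over a field. Since $D$ contains the real scalars and has finite real dimension, every $D$-subspace $V$ satisfies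
\begin{equation}\label{eq:dim}
\dim_{\mathbb{R}}V=\dim_{\mathbb{R}}D\cdot\dim_DV .
\end{equation}
Elements of $A$ commute with $D$, so they are $D$-linear, and their kernels and images are $D$-subspaces. These are the only subspaces we have to move. The converse inclusion is the Jacobson density theorem (double centralizer theorem): \emph{if $W$ is a simple module over a ring $A$ and $W$ has finite dimension over the division ring $D=\operatorname{End}_A(W)$, then every $D$-linear map $W\to W$ is the action of an element of $A$.} In our setting this reads
\begin{equation}\label{eq:density}
A=\operatorname{End}_D(W).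
\end{equation}
For the plane of Section~\ref{sec:S3}, an element of $D$ commutes with the reflection $a$, so it is diagonal in the basis $1,i$, and it commutes with $r$, so it is scalar; thus $D=\mathbb{R}$ and $A$ is the algebra of all real $2\times2$ matrices.

\begin{lemma}\label{lem:subspaces}
If $V,V'\subseteq W$ are $D$-subspaces of the same dimension, then $TV=V'$ for some $T\in H$.
\end{lemma}

\begin{proof}
By \eqref{eq:density} some element of $A^\times$ maps $V$ onto $V'$, but we need one that is joined to $I$ in $A^\times$. We construct a unipotent one from a common complement of $V$ and $V'$.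

Extend a basis of $V\cap V'$ to a basis of $V$ by $u_1,\dots,u_\ell$ and to a basis of $V'$ by $u'_1,\dots,u'_\ell$. Let $C_0$ be a complement of $V+V'$ in $W$, and put
\[
C=\operatorname{span}_D\{u_1+u'_1,\dots,u_\ell+u'_\ell\}+C_0 .
\]
The subspace $V+C$ contains each $u'_j=(u_j+u'_j)-u_j$, hence $V'$, hence $V+V'+C_0=W$. Exchanging the roles gives $V'+C=W$. Since $\dim_D(V+V')=\dim_DV+\ell$, we have
\[
\dim_DC\le\ell+\dim_DW-\dim_D(V+V')=\dim_DW-\dim_DV ,
\]
so both sums are direct: $W=V\oplus C=V'\oplus C$.

Let $\pi$ and $\pi'$ be the projections of $W$ onto $V$ and $V'$ along $C$, and let $Z=\pi'-\pi$. Then $Z$ is $D$-linear, so $Z\in A$ by \eqref{eq:density}. It vanishes on $C$, and its image lies in $C$ because $Zx=(x-\pi x)-(x-\pi'x)$. Hence $Z^2=0$. For $v\in V$ we have $(I+Z)v=\pi'v$, and $\pi'$ maps $V$ injectively into $V'$ because $V\cap C=0$. The dimensions agree, so $(I+Z)V=V'$. Finally, $(I+sZ)(I-sZ)=I$ for real $s$, so $s\mapsto I+sZ$, $0\le s\le1$, is a path in $A^\times$ from $I$ to $I+Z$. Thus $T=I+Z\in H$.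
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Let $P=I+\rho(a)\in A$ and $K=\ker P\subseteq W$, and put $n=\dim_DW$, $k=\dim_DK$. By \eqref{eq:dim} and Lemma~\ref{lem:real}(2) we have $k/n=\kappa/d$. In particular $k\ge1$, and $m=\lceil n/k\rceil$ equals $\lceil d/\kappa\rceil$.

We construct $T_1,\dots,T_{m-1}\in H$ such that the operators $M_1=P$ and $M_{j+1}=PT_jM_j$ satisfy
\[
\dim_D\operatorname{im}M_j=\max(n-jk,0).
\]
For $j=1$ this is the rank--nullity formula. Given $M_j$, let $V=\operatorname{im}M_j$ and $r=\dim_DV$. Choose $D$-subspaces $V_0\subseteq V$ and $K_0\subseteq K$ of dimension $\min(r,k)$, and by Lemma~\ref{lem:subspaces} choose $T_j\in H$ with $T_jV_0=K_0$. Then $T_jV\cap K$ contains $K_0$ and has dimension at most $\min(r,k)$, so its dimension is $\min(r,k)$. It is the kernel of $P$ on the $r$-dimensional space $T_jV$, so $\operatorname{im}M_{j+1}=P\,T_jV$ has dimension $r-\min(r,k)=\max(r-k,0)=\max(n-(j+1)k,0)$.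

Since $mk\ge n$, we obtain
\[
M_m=P\,T_{m-1}\,P\cdots P\,T_1\,P=0\quad\text{on }W .
\]
Apply Proposition~\ref{prop:H} with $\varepsilon=\min(\delta,\frac12)$ to write each $T_j$ as a product of factors $I+t\rho(g)$ with $0<t<\varepsilon$. The resulting product of factors vanishes on $\mathbb{C}^d$ by Lemma~\ref{lem:real}(1). By \eqref{eq:normal} it gives a mixing sequence in which the pair $(a,\frac12)$ occurs $m$ times and every other pair has $0<p<t<\min(\delta,\frac12)$. These other factors are invertible by Lemma~\ref{lem:singular}.
\end{proof}

\begin{example}\label{ex:Sn}
Let $\rho$ be the standard representation of $S_n$, $n\ge3$, on the vectors of $\mathbb{C}^n$ with coordinate sum $0$, so $d=n-1$. A cycle of length $\ell$ has each $\ell$-th root of unity once as an eigenvalue on the span of the coordinates that it permutes. So the multiplicity of $-1$ for a permutation is its number of cycles of even length, on $\mathbb{C}^n$ and also on the subspace of sum $0$, since the complementary line is fixed. Hence $\kappa=\lfloor n/2\rfloor$, attained by a product of $\lfloor n/2\rfloor$ disjoint transpositions. The ratio $d/\kappa$ is $2$ for odd $n$ and $2-\frac2n\in(1,2)$ for even $n\ge4$. By Theorem~\ref{thm:sharp},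 two singular factors are necessary and sufficient for every $n\ge3$.
\end{example}

\section{Even order and exact uniform sampling}\label{sec:even}

In this section representations are again considered on their complex spaces. Two arguments below pass from an involution in a quotient of $G$ to an element of $G$ of $2$-power order, by the following observation.

\begin{lemma}\label{lem:lift}
Let $\phi\colon G\to\Gamma$ be a homomorphism of groups with $|\phi(G)|$ even. Then there is $x\in G$ of $2$-power order such that $\phi(x)$ has order $2$.
\end{lemma}

\begin{proof}
By Cauchy's theorem there is $y\in G$ such that $\phi(y)$ has order $2$. Write the order of $y$ as $2^em$ with $m$ odd, and put $x=y^m$. Then $x$ has order $2^e$, and $\phi(x)=\phi(y)^m=\phi(y)$ because $m$ is odd.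
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication (a)$\Rightarrow$(b) follows from Lemma~\ref{lem:singular}, and (b)$\Rightarrow$(a) is Theorem~\ref{thm:main}.

(b)$\Rightarrow$(c). If $|\rho(G)|=q$ is odd, then $\rho(a)^q=I$ for all $a\in G$, so every eigenvalue $\lambda$ of $\rho(a)$ satisfies $\lambda^q=1$, and $\lambda\ne-1$.

(c)$\Rightarrow$(b) and (c)$\Rightarrow$(d). By Lemma~\ref{lem:lift} there is $x\in G$ of $2$-power order with $\rho(x)^2=I\ne\rho(x)$. This gives (d). For (b), take a vector $v$ with $\rho(x)v\ne v$; then $v-\rho(x)v$ is a nonzero vector on which $\rho(x)$ acts as $-1$.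

(d)$\Rightarrow$(c). If $x$ has $2$-power order and $\rho(x)\ne I$, then $\rho(x)$ has order $2^f$ with $f\ge1$, and this order divides $|\rho(G)|$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:reducible}]
By Maschke's theorem $\sigma=\tau_1\oplus\dots\oplus\tau_s$ with each $\tau_j$ irreducible, and a product of factors vanishes for $\sigma$ if and only if it vanishes for every $\tau_j$. So if a sequence exists for $\sigma$, then every $\tau_j$ is mixable. Conversely, if every $\tau_j$ is mixable, concatenate their mixing sequences: on $\tau_j$ the $j$-th block of factors is zero, so the whole product is zero. By Theorem~\ref{thm:class}(d), $\tau_j$ is mixable if and only if it is nontrivial on one of the generators of $N$, that is, nontrivial on $N$. Since $N$ is normal, the $N$-fixed vectors of $\tau_j$ form a $G$-invariant subspace, which is everything if $\tau_j$ is trivial on $N$ and $0$ otherwise. The space of $N$-fixed vectors of $\sigma$ is the direct sum of these subspaces. So it is $0$ if and only if every $\tau_j$ is nontrivial on $N$.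
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:uniform}]
Let $\sigma$ be the direct sum of the nontrivial irreducible representations of $G$, one from each isomorphism class. By \eqref{eq:product} and \eqref{eq:fourier}, a uniform product exists if and only if some product of factors vanishes for $\sigma$. By Corollary~\ref{cor:reducible} and its proof, this holds if and only if no nontrivial irreducible representation of $G$ is trivial on $N$. The irreducible representations trivial on $N$ are those of $G/N$, and a nontrivial finite group has a nontrivial irreducible representation, since its regular representation is not trivial. So the condition is $N=G$.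

It remains to show that $N\ne G$ if and only if $G$ has a nontrivial quotient of odd order. The order of $G/N$ is odd: otherwise Lemma~\ref{lem:lift}, applied to $G\to G/N$, gives an element of $2$-power order outside $N$. So if $N\ne G$, then $G/N$ is such a quotient. Conversely, let $\phi$ be a homomorphism of $G$ onto a nontrivial group of odd order. If $x$ has $2$-power order, then the order of $\phi(x)$ is both odd and a power of $2$, so $\phi(x)=1$. Hence $N\subseteq\ker\phi\ne G$.
\end{proof}

\begin{example}\label{ex:groups}
Exact uniform sampling is possible for every $2$-group, for every symmetric group (it is generated by transpositions), and for every simple group of even order (there $N$ is a normal subgroup, nontrivial by Cauchy's theorem). For a cyclic group it is possible if and only if the order is a power of $2$. For the alternating group $A_4$ it is impossible, because $N$ is the Klein four-group and $A_4/N$ has order $3$; the irreducible representations of $A_4$ that fail to be mixable are exactly the three one-dimensional characters of $A_4/N$.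
\end{example}

\begin{thebibliography}{1}

\bibitem{ABGV}
Gideon Amir, Guy Blachar, Subhajit Ghosh, Uzi Vishne,
\emph{Mixability of finite groups},
arXiv:2501.17806 (2025).

\end{thebibliography}
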